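\title{Quasi norm attaining operators on $L_1$ and the Radon--Nikod\'ym property of strictly convex spaces}

\begin{abstract}
An operator $T\colon X\to Y$ quasi attains its norm if the images of some sequence of unit vectors converge to a vector of norm $\|T\|$. If $Y$ has the Radon--Nikod\'ym property, such operators are dense in $\mathcal L(L_1[0,1],Y)$. We show that the converse fails for strictly convex $Y$: there is a strictly convex renorming $Y$ of $c_0\oplus\ell_1$ for which the quasi norm attaining operators are dense in $\mathcal L(L_1(\mu),Y)$ for every measure $\mu$. We also show that the converse holds under a stronger rotundity condition, which is satisfied by locally uniformly rotund spaces and by spaces with strictly convex bidual.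
\end{abstract}

\section{Introduction}

Let $X\ne\{0\}$ and $Y$ be Banach spaces over $\mathbb K\in\{\mathbb R,\mathbb C\}$, let $\mathcal L(X,Y)$ be the space of bounded linear operators from $X$ to $Y$ with the operator norm, and let $B_Y$ and $S_Y$ be the closed unit ball and the unit sphere of $Y$. An operator $T\in\mathcal L(X,Y)$ \emph{attains its norm} if $\|Tx\|=\|T\|$ for some $x\in S_X$. It \emph{quasi attains its norm}, written $T\in\mathrm{QNA}(X,Y)$, if there are $x_k\in S_X$ and $u\in Y$ with
$$\|Tx_k-u\|\to0\qquad\text{and}\qquad\|u\|=\|T\|.$$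
Only the images are required to converge. Norm attaining operators belong to $\mathrm{QNA}(X,Y)$ (take a constant sequence), and so do compact operators (take $x_k$ with $\|Tx_k\|\to\|T\|$ and pass to a subsequence). The set $\mathrm{QNA}(X,Y)$ contains $0$ and is closed under scalar multiples.

We are interested in $X=L_1=L_1[0,1]$. An operator $T\in\mathcal L(L_1,Y)$ is \emph{representable} if there is a bounded strongly measurable $g\colon[0,1]\to Y$ with $Tf=\int fg\,dt$ (Bochner integral) for all $f\in L_1$. The space $Y$ has the \emph{Radon--Nikod\'ym property} (RNP) if, for every finite measure space $(\Omega,\Sigma,\mu)$, every countably additive $\mu$-continuous measure $\Sigma\to Y$ of bounded variation has a Bochner integrable density. We use the RNP only through the following standard fact \cite[Ch.~III.1 and V.3]{DU}: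
\begin{quote}
$Y$ has the RNP if and only if every $T\in\mathcal L(L_1[0,1],Y)$ is representable.
\end{quote}

If $Y$ has the RNP, then $\mathrm{QNA}(L_1,Y)$ is dense in $\mathcal L(L_1,Y)$: one makes the representing function constant on a set where it is nearly constant and of nearly maximal norm (Proposition~\ref{prop:rnp}). The converse needs a geometric assumption, since $c_0$ with the supremum norm fails the RNP and yet the norm attaining operators $L_1\to c_0$ are dense (Example~\ref{ex:c0}). That example exploits the flat faces of the ball of $c_0$, so it is natural to assume that $Y$ is \emph{strictly convex}, that is, every point of $S_Y$ is an extreme point of $B_Y$. The following problem is posed in \cite{CCJM}.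

\medskip
\noindent\textbf{Problem.} \emph{Let $Y$ be a strictly convex Banach space. Is it true that $Y$ has the RNP if (and only if) $\mathrm{QNA}(L_1[0,1],Y)$ is dense in $\mathcal L(L_1[0,1],Y)$?}
\medskip

A short computation suggests a positive answer. Let $Y$ be strictly convex and let $S\ne0$ attain its norm at $f\in S_{L_1}$; put $u=Sf$ and write $f=\omega|f|$ with $|\omega|=1$. If $C$ is measurable and $a=\int_C|f|\in(0,1)$, then $u$ is the convex combination, with weights $a$ and $1-a$, of $S(f\chi_C)/a$ and $S(f-f\chi_C)/(1-a)$, both of norm at most $\|S\|=\|u\|$. Extremality gives $S(f\chi_C)=au$, and this also holds for $a\in\{0,1\}$. The functions $f\chi_C$ span a dense subspace of the integrable functions vanishing off $\{f\neq0\}$, so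
\begin{equation}\label{eq:rigid}
Sh=\Big(\int h\,\overline\omega\,dt\Big)u\qquad\text{whenever $h\in L_1$ vanishes off }\{f\ne0\}.
\end{equation}
Thus norm attainment forces $S$ to have rank one over a set of positive measure, and from this one deduces that density of the \emph{norm attaining} operators implies the RNP (Remark~\ref{rem:na}). For $S\in\mathrm{QNA}(L_1,Y)$ the function $f$ is replaced by a sequence $(f_k)$, and the argument asks for a sequential form of extremality: if convex combinations of points of the ball converge to a point $u$ of the sphere, the points themselves should approach $u$ in some sense. Strict convexity does not provide this, and everything depends on how much of it is available. For a subspace $E\subset Y^*$, we say that $Y$ satisfies $(M_E)$ if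
$$u\in S_Y,\quad y_k,y_k'\in B_Y,\quad\|y_k+y_k'-2u\|\to0\quad\Longrightarrow\quad\psi(y_k)\to\psi(u)\ \text{ for all }\psi\in E .$$
The subspace $E$ is \emph{total} if it separates the points of $Y$, and \emph{norming} if there is $\lambda>0$ with
\begin{equation}\label{eq:norming}
\sup\{|\psi(y)|:\psi\in E,\ \|\psi\|\le1\}\ge\lambda\|y\|\qquad(y\in Y).
\end{equation}
Norming subspaces are total. If $(M_E)$ holds for a total $E$, then $Y$ is strictly convex: for $u=\frac12(y+y')\in S_Y$ with $y,y'\in B_Y$, constant sequences give $\psi(y)=\psi(u)$ for all $\psi\in E$, hence $y=u$. Recall also that $Y$ is \emph{locally uniformly rotund} (LUR) if $u,y_k\in S_Y$ and $\|u+y_k\|\to2$ imply $\|y_k-u\|\to0$.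

The answer to the Problem is negative.

\begin{theorem}\label{thm:A}
There is a strictly convex Banach space $Y$, isomorphic to $c_0\oplus\ell_1$ and hence without the RNP, such that $\mathrm{QNA}(L_1[0,1],Y)$ is dense in $\mathcal L(L_1[0,1],Y)$. Moreover:
\begin{itemize}
\item[(i)] $\mathrm{QNA}(L_1(\mu),Y)$ is dense in $\mathcal L(L_1(\mu),Y)$ for every measure $\mu$;
\item[(ii)] $Y$ satisfies $(M_E)$ for some total subspace $E\subset Y^*$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $Y\ne\{0\}$ satisfy $(M_E)$ for some norming subspace $E\subset Y^*$. Then $Y$ has the RNP if and only if $\mathrm{QNA}(L_1[0,1],Y)$ is dense in $\mathcal L(L_1[0,1],Y)$. This applies if every point of $S_Y$ is an extreme point of $B_{Y^{**}}$ (for example, if $Y^{**}$ is strictly convex), and if $Y$ is LUR. The implication ``RNP $\Rightarrow$ density'' holds for every Banach space $Y$.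
\end{theorem}

By Theorem~\ref{thm:A}(ii), ``norming'' cannot be weakened to ``total'' in Theorem~\ref{thm:B}. We prove Theorem~\ref{thm:B} first (Sections~\ref{sec:L1} and~\ref{sec:B}), because it shows what a counterexample has to avoid: the functionals that make the norm strictly convex must fail to be norming. The space $Y$ is built on this principle in Section~\ref{sec:space}. Section~\ref{sec:model} approximates one non-representable operator by hand, and Section~\ref{sec:A} contains the general proof.

\section{Operators on $L_1$}\label{sec:L1}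

Indices $n,j,k,i$ range over $\mathbb N=\{1,2,\dots\}$. As in the definition of QNA, domains are assumed nonzero. For a measure space $(\Omega,\Sigma,\mu)$ and $B\in\Sigma$, $L_1(B)$ is the subspace of $L_1(\mu)$ of functions vanishing off $B$. Lebesgue measure is written $|B|$.

We recall the facts on integration that are used below; here $\mu$ is finite. The dual of $L_1(\mu)$ is $L_\infty(\mu)$, so a measurable $g$ with $|\int fg|\le C\|f\|_1$ for all $f\in L_1(B)$ satisfies $|g|\le C$ a.e.\ on $B$. A function with values in a Banach space is strongly measurable if it is an a.e.\ limit of simple functions. Such a function takes its values, off a null set, in a separable subspace; conversely, a function with values in a separable space is strongly measurable as soon as the preimages of balls are measurable. If $g$ is bounded and strongly measurable and $f\in L_1(\mu)$, the Bochner integral $\int fg$ exists, has norm at most $\int|f|\,\|g\|$, and commutes with bounded operators.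

The feature of $L_1$ that makes our questions local is the identity $\|f\|_1=\|f\chi_B\|_1+\|f\chi_{\Omega\setminus B}\|_1$. For any operator $S$ on $L_1(\mu)$ it gives
\begin{equation}\label{eq:split}
\|Sf\|\le\|S|_{L_1(B)}\|\,\|f\chi_B\|_1+\|S|_{L_1(\Omega\setminus B)}\|\,\|f\chi_{\Omega\setminus B}\|_1 ,
\end{equation}
so that $\|S\|$ is the maximum of the norms of the two restrictions. It therefore suffices to modify an operator over one set where it is nearly of full norm.

\begin{lemma}[Gluing]\label{lem:glue}
Let $T\in\mathcal L(L_1(\mu),Y)$ with $\|T\|=1$, where $\mu$ is any measure. Let $0<\eta\le1$, $B\in\Sigma$ and $S_0\in\mathrm{QNA}(L_1(B),Y)$ with $\|S_0-T|_{L_1(B)}\|\le\eta$ and $\|S_0\|\ge1-\eta$. Then there is $S\in\mathrm{QNA}(L_1(\mu),Y)$ with $\|S-T\|\le\eta$. If such $B$ and $S_0$ exist for all $T$ of norm one and all $\eta$, then $\mathrm{QNA}(L_1(\mu),Y)$ is dense.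
\end{lemma}

\begin{proof}
Put $Sf=S_0(f\chi_B)+(1-\eta)T(f\chi_{\Omega\setminus B})$. By \eqref{eq:split}, $\|S-T\|\le\eta$, and $\|S\|=\|S_0\|$ because the restriction of $S$ to $L_1(\Omega\setminus B)$ has norm at most $1-\eta\le\|S_0\|$. The sequence that shows $S_0\in\mathrm{QNA}$ shows $S\in\mathrm{QNA}$. The last assertion holds because QNA contains $0$ and is closed under scalar multiples.
\end{proof}

\begin{proposition}\label{prop:rnp}
If $Y$ has the RNP, then $\mathrm{QNA}(L_1,Y)$ is dense in $\mathcal L(L_1,Y)$.
\end{proposition}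

\begin{proof}
Let $\|T\|=1$, $Tf=\int fg$ and $0<\varepsilon<\frac12$. The set $\{\|g\|>1-\varepsilon\}$ has positive measure, since otherwise $\|T\|\le1-\varepsilon$. Off a null set the values of $g$ are covered by countably many balls of radius $\varepsilon$, so there is $y\in Y$ such that $B=\{\|g\|>1-\varepsilon,\ \|g-y\|\le\varepsilon\}$ has positive measure. The operator $S_0f=(\int f)y$ on $L_1(B)$ attains its norm $\|y\|\ge1-2\varepsilon$ at $\chi_B/|B|$, and $\|S_0f-Tf\|\le\varepsilon\|f\|_1$ on $L_1(B)$. Apply Lemma~\ref{lem:glue} with $\eta=2\varepsilon$.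
\end{proof}

\begin{example}[$c_0$ with the supremum norm]\label{ex:c0}
Let $r_n(t)=\operatorname{sign}\sin(2^n\pi t)$ be the Rademacher functions; they take the values $\pm1$ off a countable set, and a nonempty product of distinct $r_n$ has integral zero. In particular they are orthonormal, so $\int fr_n\to0$ for $f\in L_2$ by Bessel's inequality, and for $f\in L_1$ by density. The operator $f\mapsto(\int fr_n)_n$ from $L_1$ to $c_0$ is not representable: the $n$-th coordinate of a representing function would equal $r_n$ a.e., for every $n$, and a sequence of signs is not in $c_0$. So $c_0$ fails the RNP.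

Nevertheless the norm attaining operators $L_1\to c_0$ are dense. Let $\|T\|=1$ and $(Tf)_n=\int fx_n$, so that $\sup_n\|x_n\|_\infty=1$. Given $\varepsilon>0$ there are an index $n_0$, a scalar $b$ with $|b|=1$ and a set $B$ of positive measure on which $|x_{n_0}-b|\le\varepsilon$. Replace $x_{n_0}$ by $b$ on $B$, that is, put $Sf=Tf+\big(\int_Bf(b-x_{n_0})\big)e_{n_0}$. Then $\|S-T\|\le\varepsilon$, $\|S\|\le1$, and the $n_0$-th coordinate of $S(\chi_B/|B|)$ is $b$. The device of raising a single coordinate to the maximum will reappear in Section~\ref{sec:A}.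
\end{example}

\section{Norming subspaces: proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection{The condition $(M_E)$}

When $f_k$ is cut into two pieces, the weights are not $\frac12$. Midpoints suffice as long as the weight of the piece we watch stays away from zero.

\begin{lemma}\label{lem:weights}
Let $Y$ satisfy $(M_E)$. Let $u\in S_Y$, $y_k,y_k'\in B_Y$, $0<c\le\frac12$ and $c\le a_k\le1$, and suppose $a_ky_k+(1-a_k)y_k'\to u$ in norm. Then $\psi(y_k)\to\psi(u)$ for all $\psi\in E$.
\end{lemma}

\begin{proof}
The vectors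
$$s_k=\frac{(a_k-c)y_k+(1-a_k)y_k'}{1-c},\qquad t_k=2cy_k+(1-2c)s_k$$
are convex combinations of points of $B_Y$, and $\frac12(s_k+t_k)=cy_k+(1-c)s_k=a_ky_k+(1-a_k)y'_k\to u$. The hypothesis of $(M_E)$ is symmetric in the two sequences, so $\psi(s_k)\to\psi(u)$ and $\psi(t_k)\to\psi(u)$. Finally $y_k=s_k+(t_k-s_k)/(2c)$.
\end{proof}

The whole dual $E=Y^*$ is norming with $\lambda=1$, so the next lemma gives the particular cases in Theorem~\ref{thm:B}. If $Y^{**}$ is strictly convex, case (a) applies because $S_Y\subset S_{Y^{**}}$.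

\begin{lemma}\label{lem:cases}
The space $Y$ satisfies $(M_{Y^*})$ if \textup{(a)} every point of $S_Y$ is an extreme point of $B_{Y^{**}}$, or \textup{(b)} $Y$ is LUR.
\end{lemma}

\begin{proof}
Let $u\in S_Y$, $y_k,y'_k\in B_Y$ and $\|y_k+y'_k-2u\|\to0$.

(a) Suppose $\psi(y_k)\not\to\psi(u)$ for some $\psi\in Y^*$, and pass to a subsequence with $|\psi(y_k)-\psi(u)|\ge\alpha>0$. By the Banach--Alaoglu theorem, $(y_k,y_k')$ has a cluster point $(F,F')$ in $B_{Y^{**}}\times B_{Y^{**}}$ for the product of the weak$^*$ topologies. Then $F+F'$ is a weak$^*$ cluster point of the sequence $y_k+y_k'$, which converges to $2u$; hence $F+F'=2u$, and $F=u$ by extremality. But $|F(\psi)-\psi(u)|\ge\alpha$, a contradiction.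

(b) Let $\phi\in S_{Y^*}$ with $\phi(u)=1$. The numbers $\operatorname{Re}\phi(y_k)$ and $\operatorname{Re}\phi(y_k')$ are at most $1$ and their sum tends to $2$, so $\operatorname{Re}\phi(y_k)\to1$. Hence $\|y_k\|\to1$ and $\|u+y_k\|\ge1+\operatorname{Re}\phi(y_k)\to2$. The LUR property, applied to $y_k/\|y_k\|$, gives $y_k\to u$ in norm.
\end{proof}

A third source of $(M_E)$ is the addition of a Hilbertian term to a seminorm.

\begin{lemma}\label{lem:hilb}
Let $Y$ be a Banach space whose norm has the form $p=(N^2+q^2)^{1/2}$, where $N$ is a seminorm and $q(y)=\|Qy\|_{\ell_2(J)}$ for a linear map $Q\colon Y\to\ell_2(J)$. Let $E\subset Y^*$ be the linear span of the functionals $y\mapsto(Qy)_\iota$, $\iota\in J$. Then $Y$ satisfies $(M_E)$. If $Q$ is injective, then $E$ is total and $Y$ is strictly convex.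
\end{lemma}

\begin{proof}
Let $p(y),p(y')\le1$. The parallelogram law for $q$ and the inequality $N(\frac{y+y'}2)^2\le\frac12(N(y)^2+N(y')^2)$ give
$$q\Big(\frac{y-y'}2\Big)^2=\frac{q(y)^2+q(y')^2}2-q\Big(\frac{y+y'}2\Big)^2\le\frac{p(y)^2+p(y')^2}2-p\Big(\frac{y+y'}2\Big)^2\le1-p\Big(\frac{y+y'}2\Big)^2 .$$
If $p(u)=1$, $p(y_k),p(y'_k)\le1$ and $p(y_k+y_k'-2u)\to0$, then $p(\frac{y_k+y_k'}2)\to1$, so $q(y_k-y_k')\to0$ and
$$q(y_k-u)\le q\Big(\frac{y_k+y_k'}2-u\Big)+q\Big(\frac{y_k-y_k'}2\Big)\to0 .$$
Each coordinate of $Q$ is bounded by $q$, so $(M_E)$ holds. If $Q$ is injective its coordinates separate points, and $(M_E)$ with $E$ total implies strict convexity.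
\end{proof}

\subsection{Non-representable operators}

A non-representable operator stays, over some set, uniformly far from all operators of the form $f\mapsto(\int f)y$.

\begin{lemma}\label{lem:far}
Let $T\in\mathcal L(L_1,Y)$ be non-representable. There are a set $A$ with $|A|>0$ and $\delta>0$ such that, for all $B\subset A$ with $|B|>0$ and all $y\in Y$, the operator $L_1(B)\ni f\mapsto Tf-(\int f)y$ has norm at least $\delta$.
\end{lemma}

\begin{proof}
Suppose not. Fix $\delta>0$ and call $B$ \emph{good} if $|B|>0$ and the operator above has norm less than $\delta$ for some $y$. Every set of positive measure contains a good set. A maximal family $(B_i)$ of pairwise disjoint good sets is countable, and by maximality it covers $[0,1]$ up to a null set. Let $y_i$ correspond to $B_i$. Testing on $\chi_{B_i}/|B_i|$ gives $\|y_i\|\le\|T\|+\delta$, so $g_\delta=\sum_iy_i\chi_{B_i}$ is bounded, and $\|Tf-\int fg_\delta\|\le\sum_i\delta\|f\chi_{B_i}\|_1=\delta\|f\|_1$. For two values $\delta,\delta'$, testing on the normalized indicators of those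 intersections of cells that have positive measure gives $\|g_\delta-g_{\delta'}\|\le\delta+\delta'$ a.e. So $(g_{1/n})$ converges uniformly off a null set to a bounded strongly measurable function that represents $T$, a contradiction.
\end{proof}

\begin{remark}\label{rem:na}
If $Y$ is strictly convex and fails the RNP, the norm attaining operators are not dense in $\mathcal L(L_1,Y)$. Indeed, take $T,A,\delta$ as in Lemma~\ref{lem:far}, put $T_Af=T(f\chi_A)$, so that $\|T_A\|\ge\delta$, and let $S$ attain its norm at $f=\omega|f|$ with $\|S-T_A\|\le\eta<\delta/2$. Since $\|S|_{L_1([0,1]\setminus A)}\|\le\eta<\|S\|$, inequality \eqref{eq:split} forces $f\in L_1(A)$. Choose $B\subset A\cap\{f\ne0\}$ of positive measure on which $|\omega-\omega_0|\le\eta$ for a constant $\omega_0$. By \eqref{eq:rigid}, $\|Th-(\int h)\overline{\omega_0}\,Sf\|\le\eta(1+\|T\|+\eta)\|h\|_1$ on $L_1(B)$, which contradicts the lemma when $\eta$ is small.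
\end{remark}

For $S\in\mathrm{QNA}$ there are two new difficulties. The functions $f_k$ may concentrate on sets that move and shrink, so we need information at every point of a fixed set $B$. And Lemma~\ref{lem:weights} speaks about one functional and about pieces of $f_k$ of mass at least $c$, so the information must involve only finitely many functionals; then one of them works on a piece of fixed mass. The next lemma provides both. It is the only place where $E$ has to be norming.

\begin{lemma}\label{lem:finite}
Let $E\subset Y^*$ satisfy \eqref{eq:norming}, let $T,A,\delta$ be as in Lemma~\ref{lem:far}, and put $Y_0=\overline{T(L_1)}$ and $\kappa=\lambda\delta$. There are $\psi_1,\psi_2,\ldots\in E\cap B_{Y^*}$, functions $\tau_i\in L_\infty$ with $\psi_i(Tf)=\int f\tau_i$, and $B\subset A$ with $|B|>0$, such that for every compact $C\subset Y_0$ there is $I\in\mathbb N$ with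
\begin{equation}\label{eq:sep}
\max_{i\le I}|\tau_i(t)-\psi_i(y)|\ge\tfrac38\kappa\qquad(t\in B,\ y\in C).
\end{equation}
\end{lemma}

\begin{proof}
The subspace $Y_0$ is separable because $L_1$ is; let $(y_j)$ be dense in it. For each $j$ choose countably many functionals in $E\cap B_{Y^*}$ whose supremum in modulus at $y_j$ is at least $\lambda\|y_j\|$, and enumerate all of them as $(\psi_i)$. The function $y\mapsto\sup_i|\psi_i(y)|$ is $1$-Lipschitz, so $\sup_i|\psi_i(y)|\ge\lambda\|y\|$ on $Y_0$. Fix functions $\tau_i$ representing $\psi_i\circ T$.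

For each $y\in Y_0$ we have $\sup_i|\tau_i(t)-\psi_i(y)|\ge\kappa$ for a.e.\ $t\in A$. Otherwise, for some $\delta'<\delta$ the set $B'=\{t\in A:\sup_i|\tau_i(t)-\psi_i(y)|\le\lambda\delta'\}$ has positive measure. For $f\in L_1(B')$ the vector $Tf-(\int f)y$ lies in $Y_0$ and $|\psi_i(Tf-(\int f)y)|=|\int f(\tau_i-\psi_i(y))|\le\lambda\delta'\|f\|_1$ for all $i$. Hence $\|Tf-(\int f)y\|\le\delta'\|f\|_1$, contradicting Lemma~\ref{lem:far}.

For fixed $j$, the sets $\{t\in A:\max_{i\le I}|\tau_i(t)-\psi_i(y_j)|\ge\kappa/2\}$ increase with $I$ and exhaust $A$ up to a null set. Choose $I_j$ such that the set with $I=I_j$ misses less than $2^{-j-1}|A|$ of $A$, and let $B$ be the intersection of these sets over $j$; then $|B|\ge|A|/2$. A compact $C\subset Y_0$ is covered by finitely many balls of radius $\kappa/8$ centered at points $y_j$. Let $I$ be the largest of the corresponding $I_j$; since $\|\psi_i\|\le1$, we get \eqref{eq:sep} with $\frac12\kappa-\frac18\kappa=\frac38\kappa$.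
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

By Proposition~\ref{prop:rnp} and Lemma~\ref{lem:cases}, it remains to show that QNA is not dense when $Y$ fails the RNP and satisfies $(M_E)$ with $E$ as in \eqref{eq:norming}; note that $\lambda\le1$. Take a non-representable $T$ and the objects of Lemmas~\ref{lem:far} and~\ref{lem:finite}. Put $T_Bf=T(f\chi_B)$ and $\eta=\kappa/64$. Lemma~\ref{lem:far} with $y=0$ gives $\|T_B\|\ge\delta\ge\kappa$. We claim that no $S\in\mathrm{QNA}(L_1,Y)$ satisfies $\|S-T_B\|\le\eta$.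

Suppose $S$ does, with $\|f_k\|_1=1$, $Sf_k\to u$ and $\|u\|=\|S\|=:\rho\ge\kappa-\eta>\eta$.

\emph{Reduction to $f_k\in L_1(B)$.} Off $B$ the operator $S$ has norm at most $\eta$, so \eqref{eq:split} gives $\|Sf_k\|\le\rho-(\rho-\eta)\|f_k\chi_{[0,1]\setminus B}\|_1$. Since $\|Sf_k\|\to\rho$, the mass of $f_k$ off $B$ tends to zero. Replacing $f_k$ by $f_k\chi_B/\|f_k\chi_B\|_1$ for large $k$ changes it by a norm null sequence, so we may assume $f_k\in L_1(B)$. Write $f_k=\omega_k|f_k|$ with $\omega_k$ measurable and $|\omega_k|=1$.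

\emph{Transfer of \eqref{eq:sep} to $S$ and $u$.} The vector $u$ need not lie in $Y_0$, but $y_0=Tf_k=T_Bf_k\in Y_0$ satisfies $\|u-y_0\|\le\|u-Sf_k\|+\eta\le2\eta$ for a large fixed $k$. To accommodate the signs $\omega_k$, apply Lemma~\ref{lem:finite} to the compact set $C=\{\omega y_0:|\omega|=1\}$, and let $I$ be the resulting index. Let $\sigma_i\in L_\infty$ represent $\psi_i\circ S$. For $f\in L_1(B)$ we have $|\int f(\sigma_i-\tau_i)|=|\psi_i(Sf-T_Bf)|\le\eta\|f\|_1$, so $|\sigma_i-\tau_i|\le\eta$ a.e.\ on $B$. Hence, for every $k$ and a.e.\ $t\in B$,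
$$\max_{i\le I}|\omega_k(t)\sigma_i(t)-\psi_i(u)|\ge\max_{i\le I}\big|\tau_i(t)-\psi_i\big(\overline{\omega_k(t)}y_0\big)\big|-3\eta\ge\tfrac38\kappa-\tfrac3{64}\kappa\ge\tfrac14\kappa .$$

\emph{Pigeonhole.} A scalar $\zeta$ with $|\zeta|\ge\kappa/4$ satisfies $\operatorname{Re}\theta\zeta\ge\kappa/8$ for some $\theta\in\{\pm1,\pm\mathrm i\}$ (or $\theta\in\{\pm1\}$ if $\mathbb K=\mathbb R$). So for each $k$ the at most $4I$ sets $\{t\in B:\operatorname{Re}\theta(\omega_k\sigma_i-\psi_i(u))\ge\kappa/8\}$, indexed by $i\le I$ and $\theta$, cover $B$ up to a null set, and one of them, $C_k$, has $a_k:=\int_{C_k}|f_k|\ge c:=1/(4I)$. Passing to a subsequence, we may assume that $i$ and $\theta$ do not depend on $k$. Put $g_k=f_k\chi_{C_k}/a_k\in S_{L_1}$. Since $\psi_i(Sg_k)=a_k^{-1}\int_{C_k}|f_k|\,\omega_k\sigma_i$ is an average of $\omega_k\sigma_i$ over $C_k$,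
\begin{equation}\label{eq:away}
\operatorname{Re}\theta\big(\psi_i(Sg_k)-\psi_i(u)\big)\ge\kappa/8\qquad\text{for all }k .
\end{equation}

\emph{Use of $(M_E)$.} Put $y_k=Sg_k/\rho$, and $y_k'=S(f_k-f_k\chi_{C_k})/((1-a_k)\rho)$ if $a_k<1$, $y_k'=y_k$ if $a_k=1$. These vectors lie in $B_Y$, and $a_ky_k+(1-a_k)y_k'=Sf_k/\rho\to u/\rho\in S_Y$. Lemma~\ref{lem:weights} gives $\psi_i(Sg_k)\to\psi_i(u)$, which contradicts \eqref{eq:away}. So $T_B$ is at distance at least $\eta$ from $\mathrm{QNA}(L_1,Y)$. \qed

\begin{example}\label{ex:renorm}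
Renorm $c_0$ by $p(x)^2=\|x\|_\infty^2+\sum_n2^{-n}|x_n|^2$. By Lemma~\ref{lem:hilb} this norm is strictly convex and satisfies $(M_E)$ with $E$ the span of the coordinate functionals. These functionals have norm at most one and $\sup_n|x_n|\ge p(x)/\sqrt2$, so $E$ is norming. By Theorem~\ref{thm:B}, QNA is \emph{not} dense for this norm. The Hilbertian term sees each coordinate $x_n$ directly, and there is no cheap way to change what it sees.
\end{example}

\section{The space $Y$}\label{sec:space}

\subsection{Definition}

We keep the form $p=(N^2+q^2)^{1/2}$ of Lemma~\ref{lem:hilb}, but we let $q$ see the coordinate $x_n$ of $c_0$ only through a functional that can be corrected at small cost. To this end we add a summand $\ell_1=\ell_1(\mathbb N\times\mathbb N)$, whose elements $z=(z_{n,j})$ are arrays with rows $n$ and columns $j$ and whose unit vectors are $e_{n,j}$. Row $n$ is a reservoir for $x_n$: the norm $q$ sees the sum of $2^{-n}x_n$ and all entries of row $n$, while it sees the individual entry $z_{n,j}$ with a weight that vanishes as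 $j\to\infty$. An error of size $1$ in $x_n$ can then be canceled by an entry of size $2^{-n}$ in a far column.

The seminorm $N$ must tolerate these corrections. The choice $\max\{\|x\|_\infty,\|z\|_1\}$ does not: adding to $z$ a vector of norm $\alpha$ in a far column increases $\|z\|_1$ by almost $\alpha$. We want $N$ to behave like the supremum norm in Example~\ref{ex:c0}: a supremum of functionals $\varphi_n$, each depending on finitely many coordinates and each with a private coordinate $x_n$ by which it can be raised without moving the others.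

Let $\mathcal D$ be the countable set of finitely supported functions $\beta$ on $\mathbb N\times\mathbb N$ with values of modulus at most $1$ in $\mathbb Q$ (in $\mathbb Q+\mathrm i\mathbb Q$ if $\mathbb K=\mathbb C$), and write $\beta(z)=\sum\beta_{n,j}z_{n,j}$. Then $\sup_{\beta\in\mathcal D}|\beta(z)|=\|z\|_1$. Let $(\beta_n)_{n\ge1}$ be a sequence in $\mathcal D$ in which every element of $\mathcal D$ occurs infinitely often. Operators into $c_0$ are described by functions with values in $\ell_\infty$, so we define everything on the larger space $\widehat Y=\ell_\infty\oplus\ell_1$. For $(x,z)\in\widehat Y$ put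
\begin{gather*}
\varphi_n(x,z)=x_n+\beta_n(z),\qquad N(x,z)=\sup_n|\varphi_n(x,z)|,\qquad w_n(x,z)=2^{-n}x_n+\sum_jz_{n,j},\\
q(x,z)^2=\sum_{n,j}2^{-n-j}|z_{n,j}|^2+\sum_n2^{-n}|w_n(x,z)|^2,\qquad p=(N^2+q^2)^{1/2}.
\end{gather*}
Here $q(y)=\|Qy\|_{\ell_2}$, where the linear map $Q$ has the coordinates $2^{-(n+j)/2}z_{n,j}$ and $2^{-n/2}w_n$. So $N$, $q$ and $p$ are seminorms on $\widehat Y$. Since $\sum_n2^{-n}=1$,
\begin{equation}\label{eq:q}
q(x,z)^2\le\|z\|_1^2+\sup_n|w_n(x,z)|^2 .
\end{equation}
As $|\varphi_n|$ and $|w_n|$ are at most $\|x\|_\infty+\|z\|_1$, we get $p^2\le3(\|x\|_\infty+\|z\|_1)^2$, and in particular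
\begin{equation}\label{eq:upper}
p(x,z)\le2(\|x\|_\infty+\|z\|_1)\qquad\text{on }\widehat Y .
\end{equation}
Let $Y$ be the space $c_0\oplus\ell_1\subset\widehat Y$ with the norm $p$, and let $E\subset Y^*$ be the linear span of the functionals $z_{n,j}$ and $w_n$.

\begin{proposition}\label{prop:space}
On $Y$ we have $\|x\|_\infty+\|z\|_1\le3p(x,z)$, so $p$ is an equivalent norm on $c_0\oplus\ell_1$. The space $Y$ is strictly convex, satisfies $(M_E)$ with $E$ total, and fails the RNP.
\end{proposition}

\begin{proof}
Let $x\in c_0$. Since $x_n\to0$ and every element of $\mathcal D$ recurs infinitely often, $N(x,z)\ge\limsup_n|x_n+\beta_n(z)|=\sup_{\beta\in\mathcal D}|\beta(z)|=\|z\|_1$. Then $|x_n|\le|\varphi_n(x,z)|+|\beta_n(z)|\le2N(x,z)$, so $\|x\|_\infty+\|z\|_1\le3N\le3p$. If $Q(x,z)=0$, then $z=0$, hence $2^{-n}x_n=w_n=0$ for all $n$; so $Q$ is injective, and Lemma~\ref{lem:hilb} applies. Finally, if the operator $f\mapsto((\int fr_n)_n,0)$ into $Y$ were represented by $g$, the $c_0$-component of $g$ would represent the operator of Example~\ref{ex:c0}.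
\end{proof}

\begin{remark}\label{rem:notnorming}
The subspace $E$ is not norming, and the reason is the mechanism of the proof below. All $w_l$ vanish at $(e_n,0)-(0,2^{-n}e_{n,j})$, and so do all coordinates of $\ell_1$ outside column $j$. Hence each $\psi\in E$ satisfies $\psi(e_n,0)=\psi(0,2^{-n}e_{n,j})$ for large $j$, so $|\psi(e_n,0)|\le2^{1-n}\|\psi\|$ by \eqref{eq:upper}, while $p(e_n,0)\ge|\varphi_n(e_n,0)|=1$.
\end{remark}

\subsection{Fibers}

An operator into $Y$ need not be representable, but it is represented coordinate by coordinate by a function with values in $\widehat Y$, and $p$ evaluated along this function bounds its norm. Let $\mu$ be a finite measure on $\Omega$ and $T\in\mathcal L(L_1(\mu),Y)$. A \emph{fiber} of $T$ is a map $y=(x,z)\colon\Omega\to\widehat Y$ with measurable coordinates $x_n$, $z_{n,j}$ and with $\|x(t)\|_\infty+\|z(t)\|_1$ bounded, such that every coordinate of $Tf$ is the integral of $f$ times the same coordinate of $y$.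

\begin{lemma}\label{lem:fiber}
Let $\mu$ be finite and $T=(T_1,T_2)\in\mathcal L(L_1(\mu),Y)$.
\begin{itemize}
\item[(a)] $T$ has a fiber with $\|x(t)\|_\infty\le3\|T\|$ and $\|z(t)\|_1\le3\|T\|$ for all $t$.
\item[(b)] For any fiber $y=(x,z)$ of $T$, the map $z\colon\Omega\to\ell_1$ is strongly measurable and $T_2f=\int fz$; the functions $\varphi_n(y)$, $w_n(y)$, $N(y)$, $q(y)$, $p(y)$ are bounded and measurable; and
$$p(Tf)\le\int|f(t)|\,p(y(t))\,d\mu(t)\qquad(f\in L_1(\mu)).$$
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Proposition~\ref{prop:space}, $\|T_1f\|_\infty+\|T_2f\|_1\le3\|T\|\|f\|_1$. Let $x_n,z_{n,j}\in L_\infty(\mu)$ represent the coordinates of $T_1$ and $T_2$. Then $|x_n|\le3\|T\|$ a.e. For $\beta\in\mathcal D$ the function $\sum\beta_{n,j}z_{n,j}$ represents $\beta\circ T_2$, so it is bounded by $3\|T\|$ a.e. As $\mathcal D$ is countable, these bounds hold simultaneously off one null set, and there $\sum_{n,j}|z_{n,j}(t)|\le3\|T\|$. Redefine all functions to be zero on the null set.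

(b) For $a\in\ell_1$ the function $\|z(t)-a\|_1=\sum|z_{n,j}(t)-a_{n,j}|$ is measurable, and $\ell_1$ is separable, so $z$ is strongly measurable; $T_2f$ and $\int fz$ have the same coordinates. The scalar functions are obtained from the coordinates by countable sums and suprema, and they are bounded together with $\|x(t)\|_\infty+\|z(t)\|_1$.

Since $\beta_n$ is finitely supported, $\varphi_n(Tf)=\int f\varphi_n(y)$, so $N(Tf)\le\int|f|N(y)$. By dominated convergence for the series $\sum_jz_{n,j}(t)$, also $w_n(Tf)=\int fw_n(y)$. Thus each coordinate of $Q(Tf)$ is the integral of $f$ times that coordinate of $Q(y(t))$; pairing with finitely supported unit vectors of $\ell_2$ gives $q(Tf)\le\int|f|q(y)$. For $\alpha,\alpha'\ge0$ with $\alpha^2+\alpha'^2=1$ it follows that $\alpha N(Tf)+\alpha'q(Tf)\le\int|f|(\alpha N(y)+\alpha'q(y))\le\int|f|\,p(y)$, and the supremum of the left side is $p(Tf)$.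
\end{proof}

\section{A model case: the Rademacher operator}\label{sec:model}

Let $Rf=((\int fr_n)_n,0)$, the non-representable operator of Proposition~\ref{prop:space}, with fiber $y(t)=(r(t),0)$, where $r(t)=(r_n(t))_n$. For a.e.\ $t$ we have $N(y(t))=1$ and $q(y(t))^2=\sum_n8^{-n}=\frac17$, so $\|R\|^2\le\frac87$ by Lemma~\ref{lem:fiber}. Fix $m\ge1$ and put $\varepsilon=2^{-m}$. We construct $S\in\mathrm{QNA}(L_1,Y)$ with $\|S-R\|\le6\varepsilon$.

\emph{The target.} On $A=\{r_1=\dots=r_m=1\}$ the average of $r(t)$ is $x^0=e_1+\dots+e_m$. Raise the first coordinate: let $\xi=x^0+\varepsilon e_1$ and $u=(\xi,0)$. Then $N(u)=1+\varepsilon$ and $p(u)^2\ge1+2\varepsilon+\frac17(1-8^{-m})>\frac87$.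

We would like to perturb the fiber on $A$ so that $p\le p(u)$ along it while its average is $u$. This cannot be done exactly, since by \eqref{eq:rigid} the new operator would have rank one over $A$. It can be done with an error $\delta_k$ by canceling the coordinates $r_n(t)$, $m<n\le k$, in a column $j_k\ge k$. Since $\delta_k\to0$ only as $k\to\infty$, we need infinitely many disjoint sets, each with the same average $x^0$.

\emph{Disjoint sets.} Let $\pi_i=r_{m+2i-1}r_{m+2i}$ and $A_k=A\cap\{\pi_1=\dots=\pi_{k-1}=1,\ \pi_k=-1\}$. These sets are pairwise disjoint. Expand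
$$\chi_{A_k}=\prod_{n\le m}\frac{1+r_n}2\cdot\prod_{i<k}\frac{1+\pi_i}2\cdot\frac{1-\pi_k}2$$
into products of distinct Rademacher functions. The constant term gives $|A_k|=2^{-m-k}$. In every term the indices above $m$ occur in pairs, so for $n>m$ the product of $r_n$ with a term is a nonempty product of distinct Rademacher functions; hence $\int_{A_k}r_n=0$. With $f_k=\chi_{A_k}/|A_k|$ we obtain $Rf_k=(x^0,0)$.

\emph{New fibers.} Choose $j_k\ge k$ such that $\beta_1$ vanishes on column $j_k$, and for $t\in A_k$ put
$$v_k(t)=-\sum_{m<n\le k}2^{-n}r_n(t)\,e_{n,j_k},\qquad y_k(t)=\big(r(t)+\varepsilon e_1,\ v_k(t)\big).$$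
Then $\|v_k(t)\|_1\le2^{-m}=\varepsilon$. We have $\varphi_1(y_k(t))=1+\varepsilon$, and $|\varphi_n(y_k(t))|\le1+\|v_k(t)\|_1\le1+\varepsilon$ for $n\ge2$: the raised coordinate leaves exactly the room needed for the correction, and $N(y_k(t))=N(u)$. Further, $w_n(y_k(t)-u)=0$ for $n\le k$ and $|w_n(y_k(t)-u)|\le2^{-n}$ for $n>k$, so
$$q(y_k(t)-u)^2\le2^{-k}\varepsilon^2+\sum_{n>k}8^{-n}=:\delta_k^2\to0,\qquad p(y_k(t))\le p(u)+\delta_k .$$

\emph{The operator.} Let $\gamma_k=p(u)/(p(u)+\delta_k)\ge1-\delta_k$ and choose $k_0$ with $\delta_k\le\varepsilon$ for $k\ge k_0$. On $A_k$, $k\ge k_0$, put $\gamma=\gamma_k$ and $d(t)=y_k(t)-y(t)=(\varepsilon e_1,v_k(t))\in Y$; elsewhere put $\gamma=1$ and $d=0$. Then $p(d)\le4\varepsilon$ by \eqref{eq:upper}, and $Sf=R(\gamma f)+\int\gamma fd$ satisfies $\|S-R\|\le\varepsilon\|R\|+4\varepsilon\le6\varepsilon$. The fiber $\gamma(y+d)$ of $S$ has $p\le p(u)$ a.e., so $\|S\|\le p(u)$. Finally $\int f_kv_k=0$, so $Sf_k=\gamma_ku\to u$, and $S\in\mathrm{QNA}(L_1,Y)$.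

In the space of Example~\ref{ex:renorm}, making $q(y_k(t)-u)$ small would require changing the coordinates $r_n(t)$, $n>m$, themselves, at a cost close to $1$ rather than $2^{-m}$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

By Proposition~\ref{prop:space} only (i) remains, and it includes the case of Lebesgue measure. A general operator differs from the model in three ways: the quantities that were constant on $A$ are only nearly constant on a suitable set; the set may contain an atom; and the functions $f_k$ must be found by a weak convergence argument.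

\subsection{Reduction to probability measures}

Let $\mu$ be any measure and $T\in\mathcal L(L_1(\mu),Y)$ with $\|T\|=1$. Take unit vectors $h_i$ with $\|Th_i\|\to1$ and let $\Omega_0=\bigcup_i\{h_i\ne0\}$. This set is $\sigma$-finite and $\|T|_{L_1(\Omega_0)}\|=1$. If $S_0\in\mathrm{QNA}(L_1(\Omega_0),Y)$ is within $\eta$ of $T|_{L_1(\Omega_0)}$, then $\|S_0\|\ge1-\eta$ and Lemma~\ref{lem:glue} applies. So we may assume that $\mu$ is $\sigma$-finite and nonzero. Then there is a measurable $h>0$ with $\int h\,d\mu=1$, and $f\mapsto fh$ is an isometry of $L_1(h\,d\mu)$ onto $L_1(\mu)$. Composition with a surjective isometry preserves QNA and distances.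

From now on $\mu$ is a probability measure, $T=(T_1,T_2)$ has norm one, $y=(x,z)$ is a fiber of $T$ with $|x_n(t)|\le3$ and $\|z(t)\|_1\le3$ for all $t$ and $n$, and $0<\varepsilon<1/23$. By Lemma~\ref{lem:glue} it suffices to find $B$ and $S_0\in\mathrm{QNA}(L_1(B),Y)$ with $\|S_0-T|_{L_1(B)}\|\le23\varepsilon$ and $\|S_0\|\ge1-23\varepsilon$.

\subsection{Localization}

Only separably valued data can be made nearly constant on a set of positive measure. This allows $z(t)$ and finitely many scalar functions, but not $x(t)\in\ell_\infty$; the coordinates $x_n$ with $n$ large will be handled by the weights $2^{-n}$. Fix $m$ with $6\cdot2^{-m}\le\varepsilon$.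

By Lemma~\ref{lem:fiber}, the set $\{p(y)>1-\varepsilon\}$ has positive measure, since otherwise $\|T\|\le1-\varepsilon$. Partition it according to the least $n$ with $|\varphi_n(y(t))|\ge N(y(t))-\varepsilon$; one piece, with index $n_0$ say, has positive measure. Partition $\mathbb K$ and $\ell_1$ into countably many Borel sets of diameter at most $\varepsilon$, and partition the piece according to the cells containing $N(y(t))$, $\varphi_{n_0}(y(t))$, $x_1(t),\dots,x_m(t)$ and $z(t)$. This partition is countable, so one of its sets, $A$, has positive measure. On $A$ we have $p(y(t))>1-\varepsilon$ and $|\varphi_{n_0}(y(t))|\ge N(y(t))-\varepsilon$, and any two values on $A$ of one of the listed functions differ by at most $\varepsilon$.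

\emph{Atoms.} Suppose $A$ contains an atom $a$, that is, $\mu(a)>0$ and every measurable subset of $a$ has measure $0$ or $\mu(a)$. Measurable scalar functions are a.e.\ constant on $a$. So $L_1(a)$ is spanned by $\chi_a$, and the countably many coordinates of $y(t)$ agree a.e.\ on $a$ with their averages, the coordinates of $y_a=T\chi_a/\mu(a)$. Hence $p(y_a)>1-\varepsilon$, and $S_0=T|_{L_1(a)}$ attains its norm $p(y_a)$. This settles the case, with $B=a$. From now on $A$ contains no atom. Then every subset of $A$ of positive measure has subsets of arbitrarily small positive measure: split it into two parts of positive measure, keep the smaller one, and repeat.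

\subsection{The target vector}

Let $u^0=(x^0,z^0)=T\chi_A/\mu(A)\in Y$ and $s=\sup_{t\in A}N(y(t))$. The quantities $x^0_n$, $z^0$ and $\varphi_{n_0}(u^0)$ are the averages over $A$ of $x_n(t)$, $z(t)$ and $\varphi_{n_0}(y(t))$. Therefore, for $t\in A$,
\begin{equation}\label{eq:loc}
|x_n(t)-x_n^0|\le\varepsilon\ \ (n\le m),\qquad|x_n(t)-x^0_n|\le6\ \ (n\ge1),\qquad\|z(t)-z^0\|_1\le\varepsilon,
\end{equation}
and $|\varphi_{n_0}(y(t))-\varphi_{n_0}(u^0)|\le\varepsilon$. From $s-\varepsilon\le N(y(t))\le s$ we get $s-2\varepsilon\le|\varphi_{n_0}(y(t))|\le s$ on $A$, hence $s-3\varepsilon\le|\varphi_{n_0}(u^0)|\le s$.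

The $\ell_1$-part of the fiber will be moved by at most $3\varepsilon$, which may raise the $|\varphi_n|$ to $s+3\varepsilon$. So we raise $|\varphi_{n_0}|$ to this level through its private coordinate. Let $|\sigma|=1$ with $\varphi_{n_0}(u^0)=\sigma|\varphi_{n_0}(u^0)|$, put $b=\sigma(s+3\varepsilon)$, and define
$$u=(\xi,z^0):=u^0+\big(b-\varphi_{n_0}(u^0)\big)(e_{n_0},0)\in Y .$$
Then $\xi_n=x_n^0$ for $n\ne n_0$, $\varphi_{n_0}(u)=b$, and $N(u)\ge|b|=s+3\varepsilon$. We have $|b-\varphi_{n_0}(u^0)|=s+3\varepsilon-|\varphi_{n_0}(u^0)|\le6\varepsilon$, so $|b-\varphi_{n_0}(y(t))|\le7\varepsilon$ on $A$. Since $\xi_{n_0}=b-\beta_{n_0}(z^0)$ and $x_{n_0}(t)=\varphi_{n_0}(y(t))-\beta_{n_0}(z(t))$,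
\begin{equation}\label{eq:n0}
|\xi_{n_0}-x_{n_0}(t)|\le7\varepsilon+\|z(t)-z^0\|_1\le8\varepsilon\qquad(t\in A).
\end{equation}

\begin{lemma}\label{lem:big}
$p(u)\ge1-11\varepsilon$.
\end{lemma}

\begin{proof}
Let $t\in A$. By \eqref{eq:loc} and \eqref{eq:n0}, the quantity $2^{-n}|x_n(t)-\xi_n|$ is at most $8\varepsilon$ if $n=n_0$, at most $\varepsilon$ if $n\le m$ and $n\ne n_0$, and at most $6\cdot2^{-n}\le\varepsilon$ if $n>m$ and $n\ne n_0$. Adding $\|z(t)-z^0\|_1\le\varepsilon$ gives $|w_n(y(t)-u)|\le9\varepsilon$, so $q(y(t)-u)^2\le\varepsilon^2+81\varepsilon^2\le(10\varepsilon)^2$ by \eqref{eq:q}. Also $N(u)\ge s\ge N(y(t))$. By the triangle inequality in the Euclidean plane,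
$$p(u)\ge\big(N(y(t))^2+q(u)^2\big)^{1/2}\ge p(y(t))-|q(y(t))-q(u)|\ge1-\varepsilon-10\varepsilon.\qedhere$$
\end{proof}

\subsection{Disjoint densities with convergent images}

We need disjointly supported densities whose images under $T_1$ converge to $x^0$ in norm. Densities on small sets can reproduce finitely many averages; this gives coordinatewise convergence. A bounded sequence in $c_0$ that converges coordinatewise to an element of $c_0$ converges weakly, because $c_0^*=\ell_1$. Mazur's theorem (a convex set has the same weak and norm closures) then gives norm convergence. This is the only step that uses the absence of atoms.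

\begin{lemma}\label{lem:densities}
There are pairwise disjoint $A_k\subset A$ and $f_k\ge0$ in $L_1(A_k)$ with $\int f_k=1$ and $\|T_1f_k-x^0\|_\infty\to0$.
\end{lemma}

\begin{proof}
For each $l$, the functions $x_1,\dots,x_l$ are bounded, so $A$ is, up to a null set, a finite disjoint union of sets $B_{l,i}$ of positive measure on which any two values of each of these functions differ by at most $1/l$. Take $B'_{l,i}\subset B_{l,i}$ of positive measure with $\sum_i\mu(B'_{l,i})\le2^{-l}$, and put
$$g_l=\sum_i\frac{\mu(B_{l,i})}{\mu(A)}\,\frac{\chi_{B'_{l,i}}}{\mu(B'_{l,i})} .$$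
Then $g_l\ge0$ and $\int g_l=1$. The numbers $\int g_lx_n$ and $x_n^0$ are convex combinations, with the same weights $\mu(B_{l,i})/\mu(A)$, of the averages of $x_n$ over $B'_{l,i}$ and over $B_{l,i}$ respectively; so they differ by at most $1/l$ when $n\le l$. Thus $(T_1g_l)$ is bounded by $3$ and converges coordinatewise, hence weakly, to $x^0\in c_0$.

By Mazur's theorem, for each $L$ there is a convex combination $h_L$ of finitely many $g_l$ with $l\ge L$ such that $\|T_1h_L-x^0\|_\infty\le1/L$. The set $\{h_L\ne0\}\subset A$ has measure at most $2^{1-L}$. By the absolute continuity of the integral, choose $L_1<L_2<\cdots$ inductively so that $\int_Ch_{L_k}\le\frac1{k+1}$ whenever $\mu(C)\le2^{2-L_{k+1}}$. Let $H_k=\{h_{L_k}\ne0\}$ and $A_k=H_k\setminus\bigcup_{i>k}H_i$; these sets are pairwise disjoint. Since $\mu(\bigcup_{i>k}H_i)\le\sum_{i>k}2^{1-L_i}\le2^{2-L_{k+1}}$, we have $\alpha_k:=\int_{A_k}h_{L_k}\ge1-\frac1{k+1}>0$. Let $f_k=h_{L_k}\chi_{A_k}/\alpha_k$. The difference $f_k-h_{L_k}$ has norm $1-\alpha_k$ on $A_k$ and norm $1-\alpha_k$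 off $A_k$, so $\|f_k-h_{L_k}\|_1\le\frac2{k+1}$ and $\|T_1f_k-x^0\|_\infty\le\frac6{k+1}+\frac1{L_k}$.
\end{proof}

\subsection{The new fibers}

Since $\beta_{n_0}$ is finitely supported, there is $j_k\ge k$ such that $\beta_{n_0}$ vanishes on column $j_k$. For $t\in A$ define $\tilde x(t)\in\ell_\infty$ by $\tilde x_{n_0}(t)=\xi_{n_0}$ and $\tilde x_n(t)=x_n(t)$ for $n\ne n_0$. For $t\in A_k$ put
$$v_k(t)=\sum_{n=1}^k2^{-n}\big(\xi_n-\tilde x_n(t)\big)e_{n,j_k}\in\ell_1,\qquad y_k(t)=\big(\tilde x(t),\ z^0+v_k(t)\big)\in\widehat Y .$$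
The term $n=n_0$ in $v_k(t)$ vanishes, and $\xi_n=x_n^0$ otherwise, so \eqref{eq:loc} gives
\begin{equation}\label{eq:v}
\|v_k(t)\|_1\le\sum_{n\le m}2^{-n}\varepsilon+\sum_{n>m}6\cdot2^{-n}\le2\varepsilon,\qquad\|z^0+v_k(t)-z(t)\|_1\le3\varepsilon .
\end{equation}

\begin{lemma}\label{lem:new}
There are constants $\delta_k\to0$ with $p(y_k(t))\le p(u)+\delta_k$ for all $t\in A_k$.
\end{lemma}

\begin{proof}
First, $N(y_k(t))\le N(u)$. Indeed, $\beta_{n_0}(v_k(t))=0$ by the choice of $j_k$, so $\varphi_{n_0}(y_k(t))=\xi_{n_0}+\beta_{n_0}(z^0)=b$. For $n\ne n_0$ we have $\varphi_n(y_k(t))-\varphi_n(y(t))=\beta_n(z^0+v_k(t)-z(t))$, so $|\varphi_n(y_k(t))|\le s+3\varepsilon=|b|$ by \eqref{eq:v}. And $|b|\le N(u)$.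

Next, $y_k(t)-u=(\tilde x(t)-\xi,v_k(t))$. For $n\le k$ the entry of $v_k(t)$ in row $n$ cancels $2^{-n}(\tilde x_n(t)-\xi_n)$, so $w_n(y_k(t)-u)=0$. For $n>k$ row $n$ of $v_k(t)$ is zero, so $|w_n(y_k(t)-u)|\le6\cdot2^{-n}$. As $v_k(t)$ is supported in column $j_k\ge k$ and has norm at most $2\varepsilon$,
$$q(y_k(t)-u)^2\le2^{-k}\cdot4\varepsilon^2+\sum_{n>k}2^{-n}(6\cdot2^{-n})^2=:\delta_k^2\to0 .$$
Hence $p(y_k(t))\le\big(N(u)^2+(q(u)+\delta_k)^2\big)^{1/2}\le p(u)+\delta_k$.
\end{proof}

\subsection{The approximating operator}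

The excess $\delta_k$ is removed by scaling. Let $\gamma_k=p(u)/(p(u)+\delta_k)$; since $p(u)>0$ by Lemma~\ref{lem:big}, $\gamma_k\to1$. Choose $k_0$ with $\gamma_k\ge1-\varepsilon$ for $k\ge k_0$, and let $B=\bigcup_{k\ge k_0}A_k$. On $A_k$ put $\gamma=\gamma_k$ and
$$d(t)=y_k(t)-y(t)=\big((\xi_{n_0}-x_{n_0}(t))e_{n_0},\ z^0+v_k(t)-z(t)\big).$$
Although $y(t)$ and $y_k(t)$ lie only in $\widehat Y$, their difference lies in $Y$. On each $A_k$ it is the sum of $-(0,z(t))$ and a measurable function with values in a finite-dimensional subspace, so $d\colon B\to Y$ is strongly measurable. By \eqref{eq:upper}, \eqref{eq:n0} and \eqref{eq:v}, $p(d(t))\le2(8\varepsilon+3\varepsilon)=22\varepsilon$. Define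
$$S_0f=T(\gamma f)+\int\gamma fd\,d\mu\in Y\qquad(f\in L_1(B)).$$

\emph{Distance.} $p(S_0f-Tf)\le\|(1-\gamma)f\|_1+22\varepsilon\|f\|_1\le23\varepsilon\|f\|_1$.

\emph{Norm.} The map $\gamma(y+d)$, equal to $\gamma_ky_k$ on $A_k$, is bounded in $\ell_\infty\oplus\ell_1$ and is a fiber of $S_0$. By Lemma~\ref{lem:new}, $p(\gamma_ky_k(t))\le p(u)$, so $\|S_0\|\le p(u)$ by Lemma~\ref{lem:fiber}(b).

\emph{Convergence.} Let $k\ge k_0$. The coordinates of $S_0f_k/\gamma_k$ are those of $y_k$ integrated against $f_k$. In the $c_0$-part, the $n_0$-th coordinate is $\xi_{n_0}$ and the $n$-th coordinate for $n\ne n_0$ is $(T_1f_k)_n$, to be compared with $\xi_n=x_n^0$; so this part is within $\|T_1f_k-x^0\|_\infty$ of $\xi$. The $\ell_1$-part is $z^0+\int f_kv_k$, where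
$$\int f_kv_k=\sum_{n\le k,\ n\ne n_0}2^{-n}\big(x_n^0-(T_1f_k)_n\big)e_{n,j_k}$$
has norm at most $\|T_1f_k-x^0\|_\infty$: the corrections are of size $\varepsilon$ pointwise but cancel on average. By Lemma~\ref{lem:densities} and $\gamma_k\to1$, we get $S_0f_k\to u$ in $Y$.

Since $\|f_k\|_1=1$, it follows that $\|S_0\|=p(u)\ge1-11\varepsilon$ and $S_0\in\mathrm{QNA}(L_1(B),Y)$. Lemma~\ref{lem:glue} with $\eta=23\varepsilon$ yields $S\in\mathrm{QNA}(L_1(\mu),Y)$ with $\|S-T\|\le23\varepsilon$. As $\varepsilon$ is arbitrarily small, $\mathrm{QNA}(L_1(\mu),Y)$ is dense in $\mathcal L(L_1(\mu),Y)$, and Theorem~\ref{thm:A} is proved. \qed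

\begin{thebibliography}{9}

\bibitem{CCJM}
Geunsu Choi, Yun Sung Choi, Mingu Jung, and Miguel Martin,
\emph{On quasi norm attaining operators between Banach spaces},
arXiv:2004.11025 (2020).

\bibitem{DU}
Diestel and Uhl, \emph{Vector Measures}.

\end{thebibliography}
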